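# Hausdorff and topological dimension of Busemann spaces with extendable geodesics

## 1. A binary tree with too many ends

Fix $a\in(0,1)$. Start with a root, and join every vertex of level $k-1$ to two vertices of level $k$ by edges of length $a^k$ ($k\ge1$). Let $T$ be the resulting tree with its path metric, and $\bar T$ its completion. A Cauchy sequence in $T$ without limit in $T$ leaves every finite subtree and eventually stays behind one vertex of each level, so $\bar T=T\cup E$, where $E$ has one point (an *end*) for each infinite branch. The space $\bar T$ is compact: it is complete, and every point is within $a^{k+1}/(1-a)$ of the finite subtree of levels $\le k$.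

Let us measure $E$. Two ends whose branches separate at a vertex of level $k$ are at distance
$$D_k=2\sum_{j>k}a^j=\frac{2a^{k+1}}{1-a}.$$
Call *cylinder of level $k$* the set of ends behind a given vertex of level $k$. There are $2^k$ of them, and each has diameter $D_k$. Let $s=\log2/\log(1/a)$, so that $a^s=\frac12$. Covering $E$ by the cylinders of level $k$ gives
$$\sum\operatorname{diam}^s=2^kD_k^s=\Bigl(\frac{2a}{1-a}\Bigr)^s\qquad\text{for every }k.$$
Conversely, let $\nu$ be the probability measure on $E$ that gives each cylinder of level $k$ mass $2^{-k}$. Suppose $V\subset E$ has at least two points, and let $k$ be the smallest level at which two points of $V$ separate. Then $V$ lies in one cylinder of level $k$ and $\operatorname{diam}V=D_k$. The cylinder has mass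
$$2^{-k}=a^{ks}=\Bigl(\frac{1-a}{2a}\Bigr)^{s}(\operatorname{diam}V)^s.$$
A one-point set lies in cylinders of arbitrarily small mass. So for any countable cover $\{V_l\}$ of $E$ we may put the $V_l$ into cylinders whose masses sum to at least $1$, and $\sum(\operatorname{diam}V_l)^s\ge(2a/(1-a))^s$ follows. Hence $0<\mathcal H^s(E)<\infty$ and $\dim_HE=s$.

The rest of $\bar T$ is a countable union of segments, so $\dim_H\bar T=\max(1,s)$. The topological dimension is $1$ for every $a$: $\bar T$ is the union of countably many closed segments and the compact zero-dimensional set $E$, and the countable closed sum theorem applies. For $a=1/\sqrt2$ we have a compact tree of topological dimension $1$ and Hausdorff dimension $2$. As $a\to1$ the Hausdorff dimension becomes as large as we like.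

Trees are as nonpositively curved as possible: they are CAT(0), and in particular the distance between two geodesics is a convex function. So nonpositive curvature does not force the two dimensions to agree. What is special about the ends is that geodesics stop there. Indeed, if an end $e$ lay strictly between $u$ and $v$ on a shortest path, then $e$ would lie on $[u,o]\cup[o,v]$ with $o$ the root, but a segment from the root contains an end only as its endpoint. If we delete the ends, every geodesic of the remaining tree $T$ can be prolonged a little at both ends, since every vertex has at least two edges. Moreover $\dim_HT=1=\dim T$.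

So we ask: *if distances between short geodesics are convex, and geodesics can always be prolonged, must Hausdorff and topological dimension agree?*

## 2. GNPC spaces and three theorems

All spaces are nonempty metric spaces, and $\bar B(x,\rho)$ is the closed ball. A **constant-speed shortest path** is $\gamma:[0,1]\to X$ with $d(\gamma(s),\gamma(t))=|s-t|\,d(\gamma(0),\gamma(1))$; constant paths are allowed. A **local geodesic** is a path that is locally a unit-speed shortest path.

**Definition (locally BNPC).** $X$ is *locally BNPC* (Busemann nonpositively curved) if every point has a neighborhood $U$ such that any two points of $U$ are joined by a shortest path, and for any two constant-speed shortest paths $\gamma,\beta:[0,1]\to U$ the function $t\mapsto d(\gamma(t),\beta(t))$ is convex on $[0,1]$.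

**Definition (GNPC).** $X$ is *GNPC* if it is separable, locally compact, locally BNPC and locally geodesically complete: a local geodesic on a nondegenerate compact interval extends, as a local geodesic, beyond both endpoints.

"Beyond both endpoints" matters: on the half-line $[0,\infty)$ every local geodesic extends at the far end, but the one starting at $0$ does not extend to the left. So the half-line is not GNPC in our sense.

*Examples.* The tree $T$ without ends is GNPC. So is $\mathbb R^k$ with a strictly convex norm: shortest paths are affine segments, the difference of two affinely parametrized segments has the form $(1-t)u+tv$, and $t\mapsto\|(1-t)u+tv\|$ is convex. The norm need not be Euclidean; $\ell^4$ is allowed.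

GNPC spaces are the Busemann analogue of GCBA spaces, which are the separable, locally compact, locally geodesically complete spaces with curvature bounded above in the sense of Alexandrov. For GCBA spaces, equality of Hausdorff and topological dimension is a result of Lytchak and Nagano. Fujioka and Gu, in "Topological regularity of Busemann spaces of nonpositive curvature", arXiv:2504.14455 (2025), pose the problem of showing the same for GNPC spaces.

Here $\dim$ is covering dimension. For $s>0$,
$$\mathcal H^s_\infty(A)=\inf\sum_l(\operatorname{diam}U_l)^s$$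
over countable covers of $A$, which may be taken to consist of subsets of $A$. This *content* is finite for bounded $A$, and $\mathcal H^s_\infty(A)=0\iff\mathcal H^s(A)=0$. In Section 1 we found $\mathcal H^s_\infty(E)=(2a/(1-a))^s$.

**Theorem A.** For every GNPC space $X$, $\dim_HX=\dim X$ in $[0,\infty]$.

The *Assouad dimension* $\dim_AK$ is the infimum of those $s\ge0$ for which there is $C$ such that, for all $q\in K$, $\rho>0$, $0<\varepsilon<1$, the set $K\cap\bar B(q,\rho)$ can be covered by at most $C\varepsilon^{-s}$ balls of radius $\varepsilon\rho$ centered in $K$. It sees the worst place and scale. Take $K=\{0\}\cup\{1/m:m\ge1\}$, which has Hausdorff dimension $0$. The points $1/(m+i)$, $0\le i\le\sqrt m$, lie within $\rho=m^{-3/2}$ of $1/m$, and for large $m$ their gaps are at least $m^{-2}/4$. Balls of radius $\varepsilon\rho=m^{-2}/16$ contain at most one of them, so at least $\sqrt m$ balls are needed while $\varepsilon^{-1}=16\sqrt m$. Hence $\dim_AK\ge1$.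

**Theorem B.** Let $X$ be GNPC, $K\subset X$ nonempty compact, $U\supset K$ open. Then $\dim_AK\le\dim U$. In particular, if $\dim K=\dim X$, then the Hausdorff, lower box, upper box and Assouad dimensions of $K$ all equal $\dim X$.

**Definition ($\theta$-approximation).** For metric spaces $F,Y$, a map $F\to Y$, $x\mapsto\hat x$, is a *$\theta$-approximation at scale $\mu>0$* if $|\mu\,d(\hat x,\hat y)-d(x,y)|<\theta$ for all $x,y\in F$.

So $F$ is seen in $Y$ under magnification $\mu$. For example, $x\mapsto x/\mu$ in a normed space is a $\theta$-approximation at scale $\mu$ for every $\theta>0$. Approximations compose: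

> If $F\to F_1\subset Y_1$ is a $\frac\theta2$-approximation at scale $\mu_1$ and $F_1\to Y_2$ is a $\frac\theta{2\mu_1}$-approximation at scale $\mu_2$, then the composition is a $\theta$-approximation at scale $\mu_1\mu_2$. $\qquad(1)$

To see this, multiply the second inequality by $\mu_1$ and add the first.

**Theorem C.** For a GNPC space $X$ and an integer $n\ge1$ the following are equivalent:

(a) $\dim X\ge n$;

(b) $\dim_HX>n-1$;

(c) $\mathcal H^n(X)>0$;

(d) some Lipschitz map $[0,1]^n\to X$ has image of positive $\mathcal H^n$-measure;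

(e) for every $\epsilon>0$ there are a norm on $\mathbb R^n$, a compact $A\subset\mathbb R^n$ of positive Lebesgue measure and a $(1+\epsilon)$-biLipschitz embedding of $A$ (with the norm metric) into $X$;

(f) there are $p\in X$ and an $n$-dimensional normed space $V$ such that for every finite $F\subset V$ and every $\theta>0$ there is a $\theta$-approximation $F\to\bar B(p,\theta)$ at some scale $\mu>1/\theta$.

We use the following facts.

**(S)** Szpilrajn (Hurewicz–Wallman, *Dimension Theory*, Ch. VII): for separable metric $Y$, $\dim Y\ge n$ implies $\mathcal H^n(Y)>0$; hence $\dim Y\le\dim_HY$.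

**(K)** Kirchheim, Proc. AMS 121 (1994): if $f:\mathbb R^k\to M$ is a Lipschitz map into a metric space, then for a.e. $x$ there is a seminorm $\mathrm{MD}_x$, the *metric differential*, with
$$d(f(u),f(v))=\mathrm{MD}_x(u-v)+o(|u-x|+|v-x|).$$
The area formula holds with a Jacobian that is positive iff $\mathrm{MD}_x$ is a norm; so if $E$ is measurable and $\mathcal H^k(f(E))>0$, then $\mathrm{MD}_x$ is a norm on a subset of $E$ of positive measure. Up to a null set, $\{x:\mathrm{MD}_x\text{ is a norm}\}$ is a countable union of compact sets on each of which $f$ is $(1+\epsilon)$-biLipschitz with respect to some norm. (For $f(u)=|u|$ on $\mathbb R$ we have $\mathrm{MD}_x(v)=|v|$ when $x\ne0$. At $x=0$ there is none, since $\bigl||u|-|v|\bigr|$ is not a function of $u-v$ to first order.)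

**(D)** Degree: let $Q\subset\mathbb R^k$ be a closed box with $0$ in its interior and $G:Q\to\mathbb R^k$ continuous, with $(1-\tau)G(x)+\tau x\ne0$ for all $x\in\partial Q$, $\tau\in[0,1]$. Then $\deg(G,Q,v)=1$ for all $v$ near $0$, so $G(Q)$ contains a ball about $0$. Moreover, no map $\partial Q\to\mathbb R^k\setminus0$ homotopic to $G|_{\partial Q}$ in $\mathbb R^k\setminus0$ extends continuously to $Q\to\mathbb R^k\setminus0$.

We also use McShane's extension of real Lipschitz functions, a.e. differentiability of convex functions on $\mathbb R^k$, monotonicity of $\dim$ under closed subsets, and the fact that a Lipschitz image of $\mathbb R^m$ is $\mathcal H^s$-null for $s>m$.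

By (S), only $\dim_HX\le\dim X$ is at stake in Theorem A.

## 3. Tame balls, and what contraction alone gives

We are going to pass to limits of rescaled spaces. Uniqueness of geodesics does not survive this: the norms $\ell^p$ on $\mathbb R^2$ are strictly convex for $1<p<\infty$, but for $p\to\infty$ they converge to $\ell^\infty$, where shortest paths are far from unique. What does survive is a chosen family of geodesics with convex distances. We therefore record exactly that.

**Definition (tame).** $Z$ is *$r$-tame at $p$* if $B=\bar B(p,4r)$ is compact and there is $\sigma:B\times B\times[0,1]\to B$ with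

* (T1) $\sigma_{xy}(0)=x$, $\sigma_{xy}(1)=y$, $d(\sigma_{xy}(s),\sigma_{xy}(t))=|s-t|d(x,y)$;
* (T2) $d(\sigma_{xy}(t),\sigma_{x'y'}(t))\le(1-t)d(x,x')+t\,d(y,y')$;
* (T3) for $0\le a\le b\le1$: $\sigma_{\sigma_{xy}(a)\,\sigma_{xy}(b)}(t)=\sigma_{xy}((1-t)a+tb)$;
* (T4) if $x\in\bar B(p,2r)$, $y\in B$, $x\ne y$, $d(x,y)\le L\le2r$, there is $y'\in B$ with $d(x,y')=L$ and $y=\sigma_{xy'}(d(x,y)/L)$.

$Z$ is *tame at $p$* if it is $r$-tame at $p$ for some $r>0$. $Z$ is *globally tame* if it is proper, $\sigma$ is defined on $Z\times Z\times[0,1]$ with (T1)–(T3), and (T4) holds with $y'\in Z$ for all $x\ne y$ and all $L\ge d(x,y)$.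

*Example.* $\mathbb R^k$ with any norm, including $\ell^\infty$, is globally tame with $\sigma_{xy}(t)=(1-t)x+ty$: (T2) is the triangle inequality, and in (T4) take $y'=x+\frac{L}{d(x,y)}(y-x)$.

By (T1), $\sigma_{qq}\equiv q$. Hence (T2) gives $d(q,\sigma_{xy}(t))\le(1-t)d(q,x)+t\,d(q,y)$, and *$\sigma$ preserves balls*. Consequently a globally tame space is $r$-tame at every $p$ for every $r>0$: $\sigma$ maps $B\times B\times[0,1]$ into $B$, and in (T4) $y'\in\bar B(x,2r)\subset\bar B(p,4r)$ when $x\in\bar B(p,2r)$.

**Lemma 1.** A GNPC space $X$ is tame at every point.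

*Proof.* Let $U$ be as in the definition of locally BNPC at $p$. By local compactness choose $r$ with $\bar B(p,8r)\subset U$ compact, and let $B=\bar B(p,4r)$.

**Step 1: constructing $\sigma$.** For $x,y\in B$ take a constant-speed shortest path $\gamma$ from $x$ to $y$. Its points are within $d(x,y)/2\le4r$ of $x$ or $y$, so $\gamma\subset\bar B(p,8r)\subset U$. Convexity of the distance to the constant path $p$ gives $d(p,\gamma(t))\le4r$, i.e. $\gamma\subset B$. For two such paths with the same endpoints, the distance function is convex, nonnegative, and zero at $0$ and $1$, so they agree. Put $\sigma_{xy}=\gamma$. Then (T1) is clear, (T2) is the convexity hypothesis, and (T3) holds because a subpath of $\sigma_{xy}$, reparametrized, is a constant-speed shortest path and such paths are unique.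

**Step 2: local geodesics in $B$ are shortest.** This is needed to use geodesic completeness. Let $c:[0,1]\to B$ be a local geodesic, reparametrized with constant speed, and $c'=\sigma_{c(0)c(1)}$. Near each parameter, both restrict to constant-speed shortest paths in $U$, so $g(t)=d(c(t),c'(t))$ is convex near each point of $[0,1]$. A continuous, locally convex function is convex: otherwise, after subtracting an affine function, it would vanish at some $\alpha<\beta$ and have a positive maximum on $[\alpha,\beta]$; by local convexity the set of maxima in $(\alpha,\beta)$ is open and closed, hence everything, contradicting continuity at $\alpha$. So $g$ is convex, nonnegative and zero at both ends, and $c=c'$.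

**Step 3: (T4).** Let $x\in\bar B(p,2r)$, $y\in B$, $x\ne y$, $d(x,y)\le L\le2r$. Among unit-speed shortest paths $[0,b]\to B$ that start at $x$ and extend the shortest path from $x$ to $y$, take a maximal one, $\gamma$. It exists by Zorn's lemma: $b\le8r$, and the union of a chain, being $1$-Lipschitz, extends to the closed endpoint by compactness of $B$. Suppose $b<2r$. Then $d(p,\gamma(b))\le2r+b<4r$. By geodesic completeness $\gamma$ extends to a local geodesic on $[0,b+\varepsilon]$. For small $\varepsilon$ it stays in $B$, so it is shortest by Step 2, contradicting maximality. Hence $b\ge2r\ge L$. Put $y'=\gamma(L)$; then $d(x,y')=L$ and, by uniqueness, $y=\gamma(d(x,y))=\sigma_{xy'}(d(x,y)/L)$. $\square$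

**Dimension zero by hand.** Let $X$ be GNPC with $\dim X=0$ and $p\in X$, with tame ball $B$. If $B$ contained a point $q\ne p$, then $\sigma_{pq}$ would trace a segment in $X$, a compact subset of dimension $1$. So every point is isolated, $X$ is countable by separability, and $\dim_HX=0$.

**Contraction onto balls.** Let $Z$ be $r$-tame at $p$. For $q\in\bar B(p,r)$ and $0<t\le1$ put $c^q_t=\sigma_{q\,\cdot}(t)$. By (T2) it is $t$-Lipschitz. Moreover
$$c^q_t\ \text{ maps }\ \bar B(q,2r)\subset B\ \text{ onto }\ \bar B(q,2rt).\tag{2}$$
It maps into that ball by (T1). If $0<d(q,y)\le2rt$, apply (T4) with $x=q$ and $L=d(q,y)/t\le2r$ to get $y'\in\bar B(q,2r)$ with $c^q_t(y')=y$; for $y=q$ take $y'=q$. This is where prolonging geodesics pays off: in $\bar T$ of Section 1, contraction toward $q$ misses the ends.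

**First attempt: count covers.** Given $\delta\in(0,1)$, cover $B$ by $M(\delta)$ sets of diameter $\le2r\delta$. By (2), every ball $\bar B(q,2rt)$ with $q\in\bar B(p,r)$ is covered by $M(\delta)$ sets of diameter $\le2rt\delta$. Start with $\bar B(p,r)$, intersect all sets with it, enclose each nonempty one in a ball of radius $2rt\delta$ about one of its points, and repeat. After $j$ rounds $\bar B(p,r)$ is covered by $M(\delta)^j$ sets of diameter $\le r\delta^j$. So the upper box dimension of $\bar B(p,r)$ is at most $\log M(\delta)/\log(1/\delta)<\infty$.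

This is where the direct count stops. To reach the bound $n=\dim X$ we would need $\log M(\delta)/\log(1/\delta)$ close to $n$ for some $\delta$, that is, a good count of small sets in one fixed ball. Topological dimension $n$ provides fine covers of multiplicity at most $n+1$, but no bound on the number of sets. The estimate transports a count from one scale to all others; it does not produce one.

So we argue in the opposite direction: *from $\mathcal H^s(X)>0$ with $s>n$ we construct a compact subset of $X$ of topological dimension at least $n+1$.* First (Sections 4 and 5), $s>n$ forces an $(n+1)$-dimensional normed space to appear in an iterated blow-up of $X$. Then (Section 6) a finite trace of that normed space in $X$ is filled in by geodesics to a set of dimension $\ge n+1$.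

## 4. Blow-ups that keep the content

Fix a nonprincipal ultrafilter $\omega$ on $\mathbb N$: a family of "large" sets, closed under supersets and finite intersections, containing exactly one of each set and its complement, and no finite set. "For $\omega$-most $i$" means on a large set. If a large set is divided into finitely many parts, exactly one part is large. Every sequence in a compact metric space has a unique limit $\lim_\omega$, equal to the ordinary limit if that exists.

Let $Z$ be $r$-tame at $p$, $B=\bar B(p,4r)$, $q_i\in\bar B(p,r)$, $0<\rho_i\to0$. Let $T$ be the $\omega$-limit of $(\rho_i^{-1}Z,q_i)$: its points are sequences $(x_i)$ in $Z$ with $\sup d(q_i,x_i)/\rho_i<\infty$, with metric $d([x_i],[y_i])=\lim_\omega d(x_i,y_i)/\rho_i$, modulo distance $0$; the base point is $o=[q_i]$. It is enough that $x_i$ be given for $\omega$-most $i$. For such a sequence $x_i\in\bar B(p,2r)$ for $\omega$-most $i$. If $q_i=p$ for all $i$, call $T$ the *tangent cone of $Z$ at $p$ along $(\rho_i)$*. The tangent cone of a normed space is the space itself; that of a tripod at its branch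 point is three half-lines glued at $o$.

$T$ is complete: if $d(x^k,x^{k+1})<2^{-k}$ for all $k\ge1$, let $A_k=\{i\ge k:d(x^j_i,x^{j+1}_i)<2^{-j}\rho_i\ \forall j<k\}$. These sets are large and decreasing with empty intersection. Put $x_i=x_i^k$ for $i\in A_k\setminus A_{k+1}$; then $d(x_i,x_i^k)\le2^{1-k}\rho_i$ for $i\in A_k$, so $x^k\to[x_i]$.

**Lemma 2.**

(a) $T$ is globally tame.

(b) If $q_i=p$ for all $i$, there are bijections $h_\lambda:T\to T$ ($\lambda>0$) with $h_\lambda h_\mu=h_{\lambda\mu}$, $h_\lambda o=o$, $d(h_\lambda x,h_\lambda y)=\lambda d(x,y)$, $d(h_\lambda x,h_\mu x)=|\lambda-\mu|d(o,x)$. Put $h_0\equiv o$.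

(c) Let $s,c>0$, $\kappa_i\ge0$, $\kappa_i\to0$, $E_i\subset\bar B(q_i,\rho_i)$, and suppose that for all $i$ every finite cover $\{V_l\}$ of $E_i$ satisfies $\sum_l\max(\operatorname{diam}V_l,\kappa_i\rho_i)^s\ge c\rho_i^s$. Then $\mathcal H^s_\infty(\bar B_T(o,1))\ge c$. In particular this holds if $\mathcal H^s_\infty(\bar B(q_i,\rho_i))\ge c\rho_i^s$ for all $i$.

(d) For finite $F\subset T$ and $\theta>0$, for $\omega$-most $i$ there is a $\theta$-approximation $F\to B$, $x\mapsto x_i$, at scale $\rho_i^{-1}$ with $d(q_i,x_i)\le(d(o,x)+\theta)\rho_i$.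

*Proof of (d).* Choose a representing sequence for each point of $F$. Only finitely many $\omega$-limits are involved, so all inequalities hold together for $\omega$-most $i$.

*Proof of (a).* **Step 1: $T$ is proper.** As $T$ is complete, we show that balls are totally bounded. Let $R,\delta>0$. Cover $B$ by $M$ sets of diameter $\le2r\delta/(R+1)$. For large $i$ let $t_i=(R+1)\rho_i/(2r)\le1$. By (2), $c^{q_i}_{t_i}$ is $t_i$-Lipschitz from $\bar B(q_i,2r)$ onto $\bar B(q_i,(R+1)\rho_i)$, so the latter is covered by $M$ sets $V_{1,i},\dots,V_{M,i}$ of diameter $\le\delta\rho_i$. If $[x_i]\in\bar B_T(o,R)$, then $x_i\in\bar B(q_i,(R+1)\rho_i)$ for $\omega$-most $i$, and there is one $l\le M$ with $x_i\in V_{l,i}$ for $\omega$-most $i$. Points with the same $l$ have distance $\le\delta$. So $M$ sets of diameter $\le\delta$ cover $\bar B_T(o,R)$.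

**Step 2: (T1)–(T3).** Put $\sigma_{xy}(t)=[\sigma_{x_iy_i}(t)]$. The sequence stays at bounded rescaled distance from $q_i$ because $\sigma$ preserves balls, and the class does not depend on representatives by (T2). The properties hold for $\omega$-most $i$ and pass to the limit.

**Step 3: (T4).** Let $\ell=d(x,y)>0$, $L\ge\ell$, $\ell_i=d(x_i,y_i)/\rho_i$, $L_i=\max(L,\ell_i)$; then $\lim_\omega\ell_i=\ell$ and $\lim_\omega L_i=L$. For $\omega$-most $i$ we have $x_i\in\bar B(p,2r)$, $x_i\ne y_i\in B$, $L_i\rho_i\le2r$. So (T4) gives $y_i'\in B$ with $d(x_i,y_i')=L_i\rho_i$ and $y_i=\sigma_{x_iy_i'}(\ell_i/L_i)$. Let $y'=[y_i']$. Then $d(x,y')=L$, and $\sigma_{xy'}(\ell/L)=[\sigma_{x_iy_i'}(\ell/L)]=y$, because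
$$d(\sigma_{x_iy_i'}(\ell/L),y_i)=|\ell/L-\ell_i/L_i|\,L_i\rho_i .$$

*Proof of (b).* Write $c_t=c^p_t$. The idea is that a point of $T$ is a germ $t\mapsto c_t\xi$ of a geodesic from $p$, and $h_\lambda$ changes its speed. By (T3) with left end $0$, $c_sc_t=c_{st}$. So $d(c_{st}\xi,c_{st}\zeta)\le s\,d(c_t\xi,c_t\zeta)$, which says that $t\mapsto d(c_t\xi,c_t\zeta)/t$ is nondecreasing. Hence $d_0(\xi,\zeta)=\lim_{t\to0}d(c_t\xi,c_t\zeta)/t$ exists. For $k>0$ and $\xi\in\bar B(p,2r)$ put $e_k(\xi)=[c_{k\rho_i}\xi]\in T$. Then
$$d(e_k(\xi),e_k(\zeta))=k\,d_0(\xi,\zeta),\qquad e_k(\xi)=e_{k'}(c_{k/k'}\xi)\quad(k\le k').\tag{3}$$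

*Every $x\in T$ has the form $e_k(\xi)$.* Let $d(o,x)\le R$ and $k=(R+1)/(2r)$. For $\omega$-most $i$, (2) gives $x_i=c_{k\rho_i}(\xi_i)$ with $\xi_i\in\bar B(p,2r)$. Let $\xi=\lim_\omega\xi_i$, which exists by compactness. Then $d(x_i,c_{k\rho_i}\xi)\le k\rho_i\,d(\xi_i,\xi)$, so $x=e_k(\xi)$.

Put $h_\lambda e_k(\xi)=e_{\lambda k}(\xi)$. To compare two points $e_k(\xi)$, $e_{k'}(\zeta)$ with $k\le k'$, rewrite $e_k(\xi)=e_{k'}(c_{k/k'}\xi)$. The prescribed value is unaffected, since $e_{\lambda k}(\xi)=e_{\lambda k'}(c_{k/k'}\xi)$ by (3). The first part of (3) now gives that distances of prescribed values are $\lambda$ times the original distances; in particular equal points have equal values, so $h_\lambda$ is well defined, and $d(h_\lambda x,h_\lambda y)=\lambda d(x,y)$. Clearly $h_\lambda h_\mu=h_{\lambda\mu}$ and $h_1=\mathrm{id}$, so $h_\lambda$ is bijective; and $o=e_k(p)$ gives $h_\lambda o=o$. By (T1), for $x=e_k(\xi)$ we have $d(o,x)=k\,d(p,\xi)$ and $d(h_\lambda x,h_\mu x)=|\lambda-\mu|k\,d(p,\xi)=|\lambda-\mu|d(o,x)$.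

*Proof of (c).* The aim is to turn an economical cover of the limit ball into economical covers of the $E_i$. Let a countable cover of the compact ball $\bar B_T(o,1)$ and $\varepsilon>0$ be given. Enlarge its sets to open sets, increasing $\sum\operatorname{diam}^s$ by at most $\varepsilon$, and take a finite subcover $U_1,\dots,U_M$. Let $\delta>0$ and let $x^1,\dots,x^N$ be a $\delta$-net of $\bar B_T(o,1)$, with $x^l=[x_i^l]\in U_{j(l)}$.

For $\omega$-most $i$, every $v\in E_i$ satisfies $d(v,x_i^l)\le2\delta\rho_i$ for some $l$. Otherwise for $\omega$-most $i$ there is $v_i\in E_i$ with $d(v_i,x_i^l)>2\delta\rho_i$ for all $l$, and $[v_i]\in\bar B_T(o,1)$ has distance $\ge2\delta$ from the net, a contradiction.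

So for $\omega$-most $i$ the sets
$$V_{j,i}=\{v\in E_i:\ d(v,x_i^l)\le2\delta\rho_i\text{ for some }l\text{ with }j(l)=j\},\qquad1\le j\le M,$$
cover $E_i$. If $j(l)=j(l')=j$, then $d(x_i^l,x_i^{l'})\le(\operatorname{diam}U_j+\delta)\rho_i$ for $\omega$-most $i$, so $\operatorname{diam}V_{j,i}\le(\operatorname{diam}U_j+5\delta)\rho_i$. Also $\kappa_i\le5\delta$ for large $i$. The hypothesis gives $c\le\sum_{j=1}^M(\operatorname{diam}U_j+5\delta)^s$. Here $M$ does not depend on $\delta$. Let $\delta\to0$, then $\varepsilon\to0$. The last assertion is the case $E_i=\bar B(q_i,\rho_i)$, $\kappa_i=0$. $\square$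

To use (c) we need points with large content at small scales. For a metric space $Y$ and $s>0$ put
$$\Theta(x)=\limsup_{\rho\to0}\rho^{-s}\,\mathcal H^s_\infty(\bar B(x,\rho)).$$
In an $s$-dimensional normed space ($s\in\mathbb N$) this is a positive constant by scaling; in dimension less than $s$ it vanishes.

**Lemma 3.** If $Y$ is separable, then $\{x\in Y:\Theta(x)<\frac12\}$ is $\mathcal H^s$-null.

*Proof.* The set is contained in the union over $i\ge1$ of $N_i=\{x:\mathcal H^s_\infty(\bar B(x,\rho))\le\frac12\rho^s\ \forall\rho\in(0,1/i)\}$. Let $M\subset N_i$ with $\operatorname{diam}M<1/i$; then $\mathcal H^s_\infty(M)<\infty$. Let $\theta>0$ and cover $M$ by nonempty $U_l\subset M$ with $\sum(\operatorname{diam}U_l)^s\le\mathcal H^s_\infty(M)+\theta$. If $x\in U_l$ and $\rho=\operatorname{diam}U_l>0$, then $U_l\subset\bar B(x,\rho)$ with $x\in N_i$ and $\rho<1/i$, so $\mathcal H^s_\infty(U_l)\le\frac12(\operatorname{diam}U_l)^s$. This is trivial if $\rho=0$. Summing and letting $\theta\to0$, $\mathcal H^s_\infty(M)\le\frac12\mathcal H^s_\infty(M)<\infty$, so $\mathcal H^s_\infty(M)=0$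 and $\mathcal H^s(M)=0$. By separability countably many such $M$ cover $N_i$. $\square$

## 5. Turning homotheties into translations

**The first direction.** Let $T$ be a tangent cone with homotheties $h_\lambda$, and $y\ne o$. The maps $h_{e^\tau}$ form a one-parameter group that multiplies distances by $e^\tau$. Look at $y$ at scale $\rho$ and slow the group down accordingly: $h_{e^{\rho\tau}}$ multiplies distances by $e^{\rho\tau}\to1$, and
$$\tfrac1\rho\,d(h_{e^{\rho\tau}}y,h_{e^{\rho\tau'}}y)=\tfrac1\rho|e^{\rho\tau}-e^{\rho\tau'}|\,d(o,y)\to|\tau-\tau'|\,d(o,y).$$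
So in the tangent cone at $y$ the homotheties have become a flow of *isometries*, and it moves the base point along a line. If $y$ is chosen with $\Theta(y)\ge\frac12$ (Lemma 3), then by Lemma 2(c) the new cone still has positive $\mathcal H^s$. It has its own homotheties, and we can go on.

**The second direction, in a normed plane.** Let $T=(\mathbb R^2,\|\cdot\|)$ with $h_\lambda$ scalar multiplication, and suppose that we already have the flow $\varphi_t(w)=w+te_1$. Take $y=(a,b)$ and $z=\varphi_th_\lambda y=(t+\lambda a,\lambda b)$ with $\lambda>0$. The homotheties centered at $\varphi_to=te_1$ are $\psi_\tau=\varphi_th_{e^\tau}\varphi_t^{-1}$, with $\psi_\tau z=te_1+e^\tau\lambda y$. In the blow-up at $z$ they become translation by $\lambda y$ per unit time, and $\varphi$ becomes translation by $e_1$. The two are independent exactly when $b\ne0$, that is, when $y$ is not on the line $\{\varphi_to\}$.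

**Where this stops in general.** One would like to split off the line, $T=\mathbb R\times T'$, and continue in $T'$. We have no such splitting: we know only that $T$ is tame and carries a flow of isometries, together with an upper bound for its displacement. Blowing up at a point $y$ off the line yields two flows, but for the distances $d(\varphi_th_\lambda y,\varphi_{t'}h_{\lambda'}y)$ with parameters near $(0,1)$ we have no lower bound linear in the parameters, and no reason for a norm to appear in the limit. Moreover the flows need not commute, so it is not even clear that their orbits fit together.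

The way past this point is not to insist on $y$. All points $z=\Phi_th_\lambda y$, where $\Phi_t$ is a product of flows, have the same $\Theta$ as $y$. So we may blow up at *any* of them, and Kirchheim's theorem says that at almost every parameter the orbit map $(t,\lambda)\mapsto\Phi_th_\lambda y$ is infinitesimally a seminorm. It is a norm somewhere if the orbit has positive $\mathcal H^{m+1}$-measure, and this can be shown by topology, using only that $y$ avoids a small set. Non-commutation is handled by conjugating each flow so that it acts at its own place in the product.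

**Definition (flow cone).** An *$m$-flow cone* ($m\ge0$) consists of a globally tame $T$, a point $o\in T$, maps $h_\lambda$ as in Lemma 2(b), one-parameter groups of isometries $\varphi^1,\dots,\varphi^m$ of $T$ with $d(x,\varphi^j_\tau x)\le C|\tau|$ for all $x,\tau$, and a norm $N$ on $\mathbb R^m$ such that, with $\Phi_t=\varphi^1_{t_1}\circ\dots\circ\varphi^m_{t_m}$,
$$d(\Phi_to,\Phi_{t'}o)=N(t-t')\qquad(t,t'\in\mathbb R^m).$$
No commutation of the flows is assumed.

*Example.* $(\mathbb R^d,\|\cdot\|)$ with $o=0$, scalar multiplication, and translations along linearly independent $v_1,\dots,v_m$; here $N(t)=\|\sum t_jv_j\|$. A $0$-flow cone is a globally tame space with homotheties.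

**Proposition 4.** Let $T$ be an $m$-flow cone with $\mathcal H^s(T)>0$, $s>m$. Then there are $z\in T$ and $\rho_i\to0$ such that the tangent cone $T'$ of $T$ at $z$ along $(\rho_i)$ carries the structure of an $(m+1)$-flow cone, and $\mathcal H^s(T')>0$.

*Proof.* **Step 1: choosing $y$.** We want $y$ with large content and such that no $\Phi_t$ moves $y$ to $o$. The map $t\mapsto\varphi^m_{t_m}\cdots\varphi^1_{t_1}o$ (reversed order) is Lipschitz on $\mathbb R^m$: change one coordinate at a time; the outer maps are isometries, and $\varphi^j$ has displacement $\le C|\tau|$. So its image $O^{rev}$ is $\mathcal H^s$-null, as $s>m$. Since $T$ is proper, it is separable, and by Lemma 3 we can choose $y\notin O^{rev}$ with $\Theta(y)\ge\frac12$. Let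
$$A(t,\lambda)=\Phi_th_\lambda y,\qquad t\in\mathbb R^m,\ \lambda\ge0.$$
In the same way $A$ is Lipschitz in each $t_j$; in $\lambda$ we have $d(A(t,\lambda),A(t,\lambda'))=|\lambda-\lambda'|d(o,y)$. Also $A(t,0)=\Phi_to$. If $\Phi_ty=o$, then $y=\varphi^m_{-t_m}\cdots\varphi^1_{-t_1}o\in O^{rev}$; hence
$$A(t,1)=\Phi_ty\ne o\qquad\text{for all }t.\tag{4}$$

**Step 2: $\mathcal H^{m+1}(A(\mathbb R^m\times(0,1)))>0$.** We map the orbit to $\mathbb R^{m+1}$ and compute a degree. Let $O=\{\Phi_to:t\in\mathbb R^m\}$. It is isometric to $(\mathbb R^m,N)$, hence complete and closed. The coordinates of $\Phi_to\mapsto t$ are $C'$-Lipschitz on $O$ for some $C'$. Extend them by McShane to $\pi=(\pi_1,\dots,\pi_m):T\to\mathbb R^m$ with $C'$-Lipschitz coordinates, and put $D=d(\cdot,O)$. Fix $L>C'd(o,y)$, $L>0$. On $Q=[-L,L]^m\times[-1,1]$ define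
$$G(t,\lambda)=\bigl(\pi(A(t,|\lambda|)),\ \operatorname{sgn}(\lambda)\,D(A(t,|\lambda|))\bigr)\in\mathbb R^{m+1}.$$
$G$ is continuous because $D(A(t,0))=0$. We check that $(1-\tau)G+\tau\,\mathrm{id}$ has no zero on $\partial Q$.

*Faces $t_j=\pm L$.* Since $\pi_j(A(t,0))=t_j$, we have $|\pi_j(A(t,|\lambda|))-t_j|\le C'd(A(t,|\lambda|),A(t,0))=C'|\lambda|d(o,y)<L$. So the $j$-th coordinate keeps the sign of $t_j$ throughout.

*Faces $\lambda=\pm1$.* The last coordinate is $\pm((1-\tau)D+\tau)$, nonzero for $\tau>0$. If $G$ itself vanished, then $D(A(t,1))=0$, so $A(t,1)=\Phi_uo\in O$ with $u=\pi(A(t,1))=0$, i.e. $A(t,1)=o$, contradicting (4).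

By (D), $G(Q)$ contains a ball about $0$. Points of $G(Q)$ with positive last coordinate come from $\lambda>0$. So the Lipschitz map $(\pi,D)$ sends $A([-L,L]^m\times(0,1])$ onto a set with nonempty interior in $\mathbb R^{m+1}$, and therefore $\mathcal H^{m+1}(A([-L,L]^m\times(0,1]))>0$. Since $A(\mathbb R^m\times\{1\})$ is a Lipschitz image of $\mathbb R^m$, it is $\mathcal H^{m+1}$-null, and the claim follows.

**Step 3: choosing $z$ and $\rho_i$.** We want a point of the orbit where $A$ is infinitesimally a norm. Apply (K) to the Lipschitz map $(t,\lambda)\mapsto A(t,|\lambda|)$ on $\mathbb R^{m+1}$ and $E=\mathbb R^m\times(0,1)$. There is $(t,\lambda)$ with $0<\lambda<1$ at which the metric differential exists and is a norm. Fix it, put $z=A(t,\lambda)=\Phi_th_\lambda y$, and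
$$f(\tau)=A\bigl(t+(\tau_1,\dots,\tau_m),\,\lambda e^{\tau_{m+1}}\bigr),\qquad\tau\in\mathbb R^{m+1}.$$
The parameter change $g(\tau)=(t+(\tau_1,\dots,\tau_m),\lambda e^{\tau_{m+1}})$ is smooth with invertible differential at $0$, and $g(\tau)-g(\tau')=Dg_0(\tau-\tau')+o(|\tau|+|\tau'|)$. So with the norm $N'=\mathrm{MD}_{(t,\lambda)}\circ Dg_0$ on $\mathbb R^{m+1}$,
$$d(f(\tau),f(\tau'))=N'(\tau-\tau')+o(|\tau|+|\tau'|).\tag{5}$$
A surjective isometry preserves $\Theta$. So does $h_\lambda$: it maps $\bar B(y,\rho)$ onto $\bar B(h_\lambda y,\lambda\rho)$ and multiplies $\mathcal H^s_\infty$ by $\lambda^s$. Hence $\Theta(z)=\Theta(y)\ge\frac12$. Choose $\rho_i\to0$ with $\mathcal H^s_\infty(\bar B(z,\rho_i))\ge\frac14\rho_i^s$. Let $T'$ be the tangent cone at $z$ along $(\rho_i)$, $o'=[z]$. By Lemma 2, $T'$ is globally tame, has homotheties, and $\mathcal H^s_\infty(\bar B_{T'}(o',1))\ge\frac14$, so $\mathcal H^s(T')>0$.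

**Step 4: the flows on $T'$.** We need $m+1$ groups acting on $T$ whose product, applied to $z$, is $f$. Applying $\varphi^2_\tau$ to $z=\varphi^1_{t_1}\varphi^2_{t_2}\cdots h_\lambda y$ from outside would leave the orbit; it has to be inserted behind $\varphi^1_{t_1}$, and conjugation does this. Let $\Phi^{(j)}=\varphi^1_{t_1}\cdots\varphi^j_{t_j}$, with $\Phi^{(0)}=\mathrm{id}$, $\Phi^{(m)}=\Phi_t$, and
$$\psi^j_\tau=\Phi^{(j-1)}\varphi^j_\tau(\Phi^{(j-1)})^{-1}\quad(j\le m),\qquad\psi^{m+1}_\tau=\Phi_th_{e^\tau}\Phi_t^{-1}.$$
Each is a one-parameter group. For $j\le m$, $\psi^j_\tau$ is an isometry with displacement $\le C|\tau|$. The map $\psi^{m+1}_\tau$ multiplies distances by $e^\tau$, and $d(x,\psi^{m+1}_\tau x)=|e^\tau-1|\,d(o,\Phi_t^{-1}x)$. Define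
$$\varphi'^j_\tau[x_i]=[\psi^j_{\rho_i\tau}x_i].$$
*Bounded rescaled displacement.* For $j\le m$ it is at most $C|\tau|$. For $j=m+1$ it is $\rho_i^{-1}|e^{\rho_i\tau}-1|\,d(o,\Phi_t^{-1}x_i)$. Since $d(x_i,z)/\rho_i$ is bounded, $\lim_\omega d(o,\Phi_t^{-1}x_i)=d(o,\Phi_t^{-1}z)=d(o,h_\lambda y)=\lambda d(o,y)$, so the displacement in the limit is exactly $|\tau|\lambda d(o,y)$. *Isometries.* The distance factors are $1$ or $e^{\rho_i\tau}\to1$, so $\varphi'^j_\tau$ is well defined and preserves distances. *Group law.* It holds for each $i$; in particular the maps are bijective. So $\varphi'^1,\dots,\varphi'^{m+1}$ are one-parameter groups of isometries of $T'$ with displacement at most a constant times $|\tau|$.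

**Step 5: the orbit of $o'$ is a normed space.** Since $(\Phi^{(j-1)})^{-1}\Phi^{(j)}=\varphi^j_{t_j}$ and $\Phi_t^{-1}z=h_\lambda y$, the product telescopes:
$$\psi^1_{\tau_1}\cdots\psi^{m+1}_{\tau_{m+1}}z=\varphi^1_{\tau_1}\varphi^1_{t_1}\,\varphi^2_{\tau_2}\varphi^2_{t_2}\cdots\varphi^m_{\tau_m}\varphi^m_{t_m}\,h_{e^{\tau_{m+1}}}h_\lambda y=f(\tau).$$
Only flows with the same index meet, so no commutation is used. Hence $\varphi'^1_{\tau_1}\cdots\varphi'^{m+1}_{\tau_{m+1}}o'=[f(\rho_i\tau)]$, and by (5) the distance between the points with parameters $\tau,\tau'$ is $\lim_\omega\rho_i^{-1}d(f(\rho_i\tau),f(\rho_i\tau'))=N'(\tau-\tau')$. $\square$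

**Proposition 5.** Let $Z$ be a separable metric space, tame at every point, with $\mathcal H^s(Z)>0$, $s>n$, $n\ge0$ an integer. Then there are $p\in Z$ and an $(n+1)$-dimensional normed space $(V,N)$ such that for every finite $F\subset V$ and $\theta>0$ there is a $\theta$-approximation $F\to\bar B(p,\theta)\subset Z$ at some scale $\mu>1/\theta$.

*Proof.* **Step 1: reaching a normed space.** By Lemma 3 there is $p$ with $\Theta(p)\ge\frac12$. Choose $\rho_i\to0$ with $\mathcal H^s_\infty(\bar B(p,\rho_i))\ge\frac14\rho_i^s$. By Lemma 2 the tangent cone $T_0$ at $p$ along $(\rho_i)$ is a $0$-flow cone with $\mathcal H^s(T_0)>0$. Apply Proposition 4 for $m=0,\dots,n$, always with $m\le n<s$. This gives $T_1,\dots,T_{n+1}$, where $T_{m+1}$ is a tangent cone of $T_m$ at some point. The orbit $\{\Phi_to\}\subset T_{n+1}$ is an isometric copy of an $(n+1)$-dimensional normed space $(V,N)$.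

**Step 2: descending to $Z$ with finite sets.** Let $F\subset V\subset T_{n+1}$ be finite. By Lemma 2(d), every finite subset of $T_{m+1}$ has, for every $\theta'>0$, a $\theta'$-approximation in $T_m$ at some scale. By (1) and induction, $F$ has a $\frac\theta2$-approximation $F\to F_0\subset T_0$ at some scale $\mu_0$. By Lemma 2(d) again, for $\omega$-most $i$ there is a $\frac\theta{2\mu_0}$-approximation $F_0\to Z$ at scale $\rho_i^{-1}$ with image in $\bar B\bigl(p,(R_0+\frac\theta{2\mu_0})\rho_i\bigr)$, $R_0=\max_{F_0}d(o,\cdot)$. By (1) the composition is a $\theta$-approximation at scale $\mu=\mu_0/\rho_i$. For $i$ large in this $\omega$-large set, $\mu>1/\theta$ and the image lies in $\bar B(p,\theta)$. $\square$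

## 6. A criterion for dimension that needs only upper bounds

Finite approximations alone do not detect dimension: rounding coordinates down is a $\theta$-approximation at scale $1$ of any finite subset of $(\mathbb R^2,\ell^\infty)$ into the grid $\frac1m\mathbb Z^2$ if $\frac1m<\theta$, and the grid has dimension $0$. We have to fill in with $\sigma$. The difficulty is that (T2) bounds distances *from above* only. A filled-in square could collapse unless we find quantities for which upper bounds suffice.

The device is to use far points $a_j^\pm$ in opposite directions and the functions $f_j^\pm=d(a_j^\pm,\cdot)$. Moving from $z$ toward $c$ by a fraction $\tau$, (T2) gives the chord bound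
$$f_j^\pm(\sigma_{zc}(\tau))\le(1-\tau)f_j^\pm(z)+\tau f_j^\pm(c),\tag{6}$$
since $\sigma_{aa}\equiv a$. The only lower bound comes from the triangle inequality, $f_j^++f_j^-\ge d(a_j^+,a_j^-)$: if $f_j^+$ has gone down, $f_j^-$ has gone up.

What must be asked of the $a_j^\pm$? In the Euclidean plane take $x=0$, $a_1^\pm=(\pm R_1,0)$, $a_2^\pm=(0,\pm R_2)$. Then $d(a_1^\alpha,a_2^\beta)=\sqrt{R_1^2+R_2^2}\le R_1+\frac{R_2^2}{2R_1}\le R_1+\epsilon R_2$ once $R_2\le2\epsilon R_1$. So by (6), moving toward $a_2$ hardly increases the distance to $a_1$. The symmetric bound $d(a_1^\alpha,a_2^\beta)\le R_2+\epsilon R_1$ is then false, as the left side is at least $R_1>R_2+\epsilon R_1$ when $R_2<(1-\epsilon)R_1$. The control is triangular: toward $a_1$ we can only say that the distance to $a_2$ changes by at most the distance moved. We compensate by making the first move much shorter than the second.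

Fix $k\ge1$, $\eta=\frac1{40}$, $\epsilon=\eta^{2k}$, $r_i=\eta^{2k-i}$ ($1\le i\le k$). So $r_1<\dots<r_k=\eta^k$ and $\epsilon=\eta r_1$.

**Proposition 6.** Let $B$ be a metric space with $\sigma:B\times B\times[0,1]\to B$ satisfying (T1), (T2). Suppose $x,a_j^\pm\in B$ $(1\le j\le k)$ satisfy, with $R_j^\pm=d(x,a_j^\pm)$:

1. $R_j^\pm\ge1$;
2. $d(a_j^+,a_j^-)\ge R_j^++R_j^--\epsilon$;
3. for $j<i$ and all signs $\alpha,\beta$: $d(a_j^\alpha,a_i^\beta)\le R_j^\alpha+\epsilon R_i^\beta$.

Then there is a Lipschitz map $F$ from the box $\prod_i[-r_i,r_i]$ into $\bar B(x,1)\subset B$ whose image $C$ satisfies $\dim C\ge k$ and $\mathcal H^k(C)>0$.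

*Proof.* **Step 1: the map.** Move successively in $k$ directions. For $|s_i|\le r_i$ let $z_0=x$, and
$$z_i=\sigma_{z_{i-1}a_i^+}(s_i/R_i^+)\ \text{ if }s_i\ge0,\qquad z_i=\sigma_{z_{i-1}a_i^-}(|s_i|/R_i^-)\ \text{ if }s_i\le0;$$
for $s_i=0$ both give $z_{i-1}$. Put $F(s)=z_k$ and $\rho=2\sum r_i$. Since $\sum r_i\le2\eta^k$, we have $\rho\le4\eta^k\le1$. Inductively $d(x,z_{i-1})\le1$, so $d(z_{i-1},z_i)\le\frac{|s_i|}{R_i^\pm}(R_i^\pm+1)\le2|s_i|$, and all $d(x,z_i)\le2\sum_{l\le i}|s_l|\le\rho\le1$. By (T1), (T2), $d(\sigma_{za}(u),\sigma_{z'a}(u'))\le d(z,z')+|u-u'|\,d(z',a)$; so $F$ is Lipschitz on each part of the box where the signs of the $s_i$ are fixed, and, these parts being finitely many closed convex sets covering the box on which the definitions agree, $F$ is Lipschitz.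

**Step 2: how one move changes $f_j^\alpha$.** Consider the move $z=z_{i-1}\mapsto z'=z_i=\sigma_{zc}(\tau)$ with $c=a_i^\beta$, $\tau=|s_i|/R_i^\beta$, $d(x,z)\le\rho$; thus $f_j^\alpha(z)\ge R_j^\alpha-\rho$.

* For $i>j$: by (6) and hypothesis 3, $f_j^\alpha(z')-f_j^\alpha(z)\le\tau(f_j^\alpha(c)-f_j^\alpha(z))\le\tau(\epsilon R_i^\beta+\rho)\le|s_i|(\epsilon+\rho)$.
* For $i=j$, $\beta=\alpha$: $f_j^\alpha(z')=(1-\tau)f_j^\alpha(z)\le f_j^\alpha(z)-\tau(R_j^\alpha-\rho)\le f_j^\alpha(z)-|s_j|(1-\rho)$.
* For $i<j$: the change is at most $d(z,z')\le2|s_i|$.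

**Step 3: the faces.** On $s_j=r_j$ we add up the moves:
$$f_j^+(F(s))-f_j^+(x)\le2\sum_{i<j}r_i-r_j(1-\rho)+(\epsilon+\rho)\sum_{i>j}r_i.$$
Here $\sum_{i<j}r_i\le2\eta r_j$, $\rho\le4\eta$, $\epsilon+\rho\le5\eta^k$, $\sum_ir_i\le2\eta^k$ and $\eta^{2k}=\eta r_1\le\eta r_j$. So the right side is at most
$$4\eta r_j-r_j(1-4\eta)+10\eta^{2k}\le-r_j(1-18\eta)\le-\tfrac{r_j}2 .$$
Likewise $f_j^-(F(s))-f_j^-(x)\le-\frac{r_j}2$ on $s_j=-r_j$.

**Step 4: a map to $\mathbb R^k$.** Let $h=(h_1,\dots,h_k)$ with $h_j=(f_j^--f_j^-(x))-(f_j^+-f_j^+(x))$, a Lipschitz map. By hypothesis 2 and the triangle inequality, $(f_j^+-f_j^+(x))+(f_j^--f_j^-(x))\ge-\epsilon$ everywhere. So on $s_j=r_j$ we have $h_j\circ F\ge(\frac{r_j}2-\epsilon)+\frac{r_j}2=r_j-\epsilon>0$, since $\epsilon<r_1\le r_j$. Similarly $h_j\circ F<0$ on $s_j=-r_j$. Thus on each face some coordinate of $h\circ F$ has the same strict sign as that of the inclusion, and the linear homotopy from $h\circ F$ to the identity avoids $0$ on the boundary: (D) applies to $h\circ F$. In particular $h(C)$ contains a neighborhood of $0$, so $\mathcal H^k(C)>0$.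

**Step 5: $\dim C\ge k$.** Suppose $\dim C\le k-1$, and let $0<\delta<\min_\partial|h\circ F|$. Since $C$ is compact there is a finite open cover $\{U_l\}$ of $C$ by nonempty sets such that each point lies in at most $k$ of them and $\operatorname{diam}h(U_l)<\delta/2$. Take a subordinate partition of unity $\chi_l$ and $v_l\in h(U_l)$, and put $g_0=\sum\chi_lv_l$. If $\chi_l(c)>0$ then $|v_l-h(c)|<\delta/2$; so $|g_0-h|<\delta/2$. Moreover $g_0(C)$ lies in a finite union of convex hulls of at most $k$ points, i.e. of affine simplices of dimension $\le k-1$, which is nowhere dense in $\mathbb R^k$. Choose $w$ outside this union with $|w|<\delta/2$. Then $g=g_0-w$ satisfies $|g-h|<\delta$ and $g(C)\subset\mathbb R^k\setminus0$. On the boundary of the box, $g\circ F$ is linearly homotopic to $h\circ F$ in $\mathbb R^k\setminus0$, by the choice of $\delta$, and it extends to the box as the map $g\circ F$ into $\mathbb R^k\setminus0$. This contradicts (D). $\square$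

Next we find such configurations in every normed space. In the Euclidean plane orthogonality gave hypothesis 3; in general derivatives of the norm replace it.

**Lemma 7.** Every $k$-dimensional normed space $(V,N)$ contains points $a_j^\pm=\pm R_ju_j$ $(1\le j\le k)$ with $N(u_j)=1$, $R_j\ge2$, and $N(a_j^\alpha-a_i^\beta)\le R_j+\frac\epsilon4R_i$ for $j<i$ and all signs.

*Proof.* **Step 1: directions.** The convex function $N$ is differentiable on a dense set, which is invariant under nonzero scalings. Choose successively unit vectors $u_1,\dots,u_k$, points of differentiability with $\ell_j=dN_{u_j}$, such that $|\ell_j(u_i)|\le\epsilon/8$ for $j<i$. This is possible: for $i\le k$ we have $\bigcap_{j<i}\ker\ell_j\ne0$, so take a unit vector in it, a nearby point of differentiability, and normalize.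

**Step 2: radii.** Put $R_k=2$ and choose $R_{k-1},\dots,R_1\ge2$ in this order. For fixed $w$,
$$N(Ru_j+w)-R=R\bigl(N(u_j+w/R)-N(u_j)\bigr)\to\ell_j(w)\qquad(R\to\infty).$$
With $w=\pm R_iu_i$, $i>j$, already chosen, for $R_j$ large $N(R_ju_j\pm R_iu_i)\le R_j+\frac\epsilon8R_i+\frac\epsilon8\le R_j+\frac\epsilon4R_i$ for all $i>j$. The remaining signs follow from $N(-v)=N(v)$. $\square$

**Lemma 8.** Let $\theta=\epsilon/8$ and let $\{0,a_j^\pm\}\to B$ be a $\theta$-approximation at scale $\mu$ of the configuration of Lemma 7 in a metric space $(B,d)$. Then the image points (with $x$ the image of $0$) satisfy hypotheses 1–3 of Proposition 6 in $(B,\mu d)$.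

*Proof.* Write hats for images and $\hat R_j^\pm=\mu d(\hat0,\hat a_j^\pm)$, so $|\hat R_j^\pm-R_j|<\theta$.

1. $\hat R_j^\pm\ge2-\theta\ge1$.
2. $\mu d(\hat a_j^+,\hat a_j^-)\ge2R_j-\theta\ge\hat R_j^++\hat R_j^--3\theta$, and $3\theta\le\epsilon$.
3. For $j<i$, $\mu d(\hat a_j^\alpha,\hat a_i^\beta)\le R_j+\frac\epsilon4R_i+\theta\le\hat R_j^\alpha+2\theta+\frac\epsilon4(\hat R_i^\beta+\theta)\le\hat R_j^\alpha+\epsilon\hat R_i^\beta$, because $2\theta=\frac\epsilon4$, $\theta\le1$ and $\hat R_i^\beta\ge1$. $\square$

**Corollary 9.** Let $X$ be GNPC.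

(i) Let $k\ge1$, $p\in X$, and let $V$ be a $k$-dimensional normed space such that for every finite $F\subset V$ and $\theta>0$ there is a $\theta$-approximation $F\to\bar B(p,\theta)$ at some scale. Then there is a Lipschitz image $C\subset X$ of a $k$-cube with $\dim C\ge k$ and $\mathcal H^k(C)>0$.

(ii) Let $n\ge0$ be an integer and $\mathcal H^s(X)>0$ for some $s>n$. Then there is such a $C$ with $k=n+1$.

*Proof.* (i) By Lemma 1, $X$ is $r$-tame at $p$ for some $r$; let $B=\bar B(p,4r)$. Approximate the configuration of Lemma 7 with $\theta=\min(\epsilon/8,4r)$ at some scale $\mu$; the image points lie in $B$. Lemma 8 gives the hypotheses of Proposition 6 in $(B,\mu d)$, where the map $\sigma$ of the tame ball still satisfies (T1), (T2). Rescaling the metric changes neither $\dim C$ nor the positivity of $\mathcal H^k(C)$, and a box is an affine image of a cube.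

(ii) $X$ is separable and tame at every point. Proposition 5 gives the hypothesis of (i) with $k=n+1$. $\square$

## 7. Equality of the two dimensions: proof of Theorem A

By (S), $\dim X\le\dim_HX$. If $\dim X=\infty$ we are done. Let $\dim X=n<\infty$ and suppose $\dim_HX>n$. Choose $s\in(n,\dim_HX)$; then $\mathcal H^s(X)=\infty$. Corollary 9(ii) gives a compact $C\subset X$ with $\dim C\ge n+1$, contradicting $\dim C\le\dim X=n$. Hence $\dim_HX=\dim X$. $\blacksquare$

## 8. Moving base points and the Assouad dimension: proof of Theorem B

The Assouad dimension concerns varying centers and scales, and this is why Lemma 2 allowed $q_i$ to vary and covers with a lower cutoff $\kappa_i\rho_i$. If $\dim U=\infty$ there is nothing to prove. Let $n=\dim U<\infty$ and suppose $\dim_AK>s>n$ for some $s\in\mathbb R$.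

**Step 1: bad balls.** *For every $i\ge1$ there are $q_i\in K$, $0<\rho_i\le1/i$ such that every finite cover $\{V_l\}$ of $\bar B(q_i,\rho_i)\cap K$ satisfies $\sum\max(\operatorname{diam}V_l,\rho_i/i)^s\ge2^{-s}\rho_i^s$.*

Otherwise there is $i_0$ such that every $\bar B(q,\rho)\cap K$ with $q\in K$, $0<\rho\le1/i_0$, has a finite cover with $\sum\rho_l^s<2^{-s}\rho^s$, where $\rho_l=\max(\operatorname{diam}V_l,\rho/i_0)$. We may take the $V_l$ to be nonempty subsets of $\bar B(q,\rho)\cap K$. With $q_l\in V_l$ we have $V_l\subset\bar B(q_l,\rho_l)\cap K$, $\rho/i_0\le\rho_l<\rho/2$ and $\sum\rho_l^s\le\rho^s$. Given $0<\varepsilon<1$, start with $\bar B(q,\rho)\cap K$ and repeat this for all resulting balls of radius $>\varepsilon\rho$. Radii at least halve, so the procedure stops. Each final ball has radius at most $\varepsilon\rho$, and its parent has radius $>\varepsilon\rho$; so the final radii lie in $[\varepsilon\rho/i_0,\varepsilon\rho]$. Their $s$-th powers sum to at most $\rho^s$. So there are at most $i_0^s\varepsilon^{-s}$ final balls, and we may enlarge their radii to $\varepsilon\rho$.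 If $\rho>1/i_0$, cover $K$ by $M$ balls of radius $1/i_0$ centered in $K$; then $K$ is covered by $Mi_0^s\varepsilon^{-s}$ balls of radius $\varepsilon/i_0\le\varepsilon\rho$. Since $M$ depends only on $K$ and $i_0$, we get $\dim_AK\le s$, a contradiction.

**Step 2: a limit with positive measure.** Passing to a subsequence, $q_i\to p\in K$. In the notation of the subsequence, the inequality of Step 1 holds with $\rho_i/i$ replaced by $\kappa_i\rho_i$ for some $\kappa_i\to0$. Let $X$ be $r$-tame at $p$ (Lemma 1); we may assume $q_i\in\bar B(p,r)$. Let $W$ be the $\omega$-limit of $(\rho_i^{-1}X,q_i)$, $o=[q_i]$. By Lemma 2(a), $W$ is globally tame. By Lemma 2(c) with $E_i=\bar B(q_i,\rho_i)\cap K$ and $c=2^{-s}$, $\mathcal H^s(W)>0$.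

**Step 3: back to $U$.** We transport a configuration from $W$ to $X$ near $q_i$. $W$ is proper, hence separable; it is tame at every point, $\mathcal H^s(W)>0$ and $s>n$. Put $k=n+1$. By Proposition 5, applied to $W$, and Lemma 7 there is an $\frac\epsilon{16}$-approximation of a configuration of Lemma 7 by a finite set $F_W\subset W$ at some scale $\mu_W$. By Lemma 2(d) there is, for $\omega$-most $i$, an $\frac\epsilon{16\mu_W}$-approximation of $F_W$ in $B=\bar B(p,4r)$ at scale $\rho_i^{-1}$. By (1) the composition is an $\frac\epsilon8$-approximation of the configuration in $B$ at scale $\mu=\mu_W/\rho_i$, with image in $\bar B(q_i,R\rho_i)$, where $R=\max_{F_W}d(o,\cdot)+\frac\epsilon{16\mu_W}$ does not depend on $i$. Lemma 8 and Proposition 6 in $(B,\mu d)$ give a compact $C$ with $\dim C\ge n+1$. It lies within $\mu d$-distance $1$ of the image of $0$, i.e. within $d$-distance $\mu^{-1}=\rho_i/\mu_W$, so $C\subset\bar B(q_i,(R+\mu_W^{-1})\rho_i)$. As $q_i\to p\in K\subset U$ and $\rho_i\to0$, $C\subset U$ for $\omega$-most $i$. So $\dim U\ge n+1$, a contradiction. Hence $\dim_AK\le\dim U$.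

For the last assertion take $U=X$ in
$$\dim K\le\dim_HK\le\underline{\dim}_BK\le\overline{\dim}_BK\le\dim_AK\le\dim X.$$
The first inequality is (S), the next two are standard, the fourth follows by taking $\rho>\operatorname{diam}K$ in the definition of $\dim_A$, and the last was just proved. If $\dim K=\dim X$, all terms are equal. $\blacksquare$

## 9. Six ways to say that the dimension is at least $n$: proof of Theorem C

We prove (a)⇒(c)⇒(b)⇒(a),(d),(f), then (d)⇒(e)⇒(c) and (f)⇒(a).

**(a)⇒(c).** This is (S).

**(c)⇒(b).** If $\mathcal H^n(X)>0$, then $\dim_HX\ge n>n-1$.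

**(b)⇒(a), (d), (f).** Choose $s\in(n-1,\dim_HX)$; then $s>0$ and $\mathcal H^s(X)>0$. Corollary 9(ii) with $n-1$ in place of $n$ gives a compact $C\subset X$ that is a Lipschitz image of an $n$-cube with $\dim C\ge n$ and $\mathcal H^n(C)>0$. Hence (a) and (d). Proposition 5 with $n-1$ in place of $n$, applied to $Z=X$ (separable, and tame at every point by Lemma 1), gives (f).

**(d)⇒(e).** Extend the Lipschitz map to $\mathbb R^n$ by composing with the nearest-point retraction to the cube. By (K), its metric differential is a norm on a set of positive measure, which up to a null set is a countable union of compact sets on each of which the map is $(1+\epsilon)$-biLipschitz with respect to some norm. One of these compact sets has positive measure.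

**(e)⇒(c).** A biLipschitz image of a set of positive Lebesgue measure in $\mathbb R^n$ has positive $\mathcal H^n$-measure.

**(f)⇒(a).** Corollary 9(i) with $k=n$ gives a compact $C\subset X$ with $\dim C\ge n$, so $\dim X\ge n$. $\blacksquare$
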